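# Undecidable finite quotients inside a product of two free groups

## Theorem A and the property CFQ

**Theorem A.** There is a free group $\Phi$ of finite rank and a finitely generated subgroup $P\le\Phi\times\Phi$ without CFQ. The group $\Phi\times\Phi$ is finitely presented, and it is residually finite because free groups are.

The group $P$ will be a fibre product $\Phi\times_Q\Phi$ over a suitable finitely presented group $Q$. The theorem answers a question from Emmanuel Rauzy, "Computability of finite quotients of finitely generated groups", arXiv:2002.02541 (2020): is there a finitely presented residually finite group with a finitely generated subgroup that does not have CFQ? We prove Theorem A first. Later sections locate the ambient groups and the exact complexity (Theorem B), characterize CFQ for all finitely generated subgroups of a product of two free groups (Theorem C), and draw a consequence (Corollary D). Theorem A does not depend on these.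

Throughout, $[u,v]=uvu^{-1}v^{-1}$, actions are left actions, and $\mathbb N=\{0,1,2,\dots\}$.

**Definition.** Let $G$ be a group with a finite generating family $S=(s_1,\dots,s_n)$. An *$n$-marked finite group* is a pair $(F,f)$, where $F$ is a finite group, given for instance by its Cayley table, and $f:S\to F$ is a map whose image generates $F$. It is a *marked finite quotient* of $G$ if $f$ extends to a homomorphism $G\to F$, which is then onto. The group $G$ has *computable finite quotients* (CFQ) if there is an algorithm that decides, given any $n$-marked finite group $(F,f)$, whether $f$ extends to a homomorphism $G\to F$.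

Since $S$ is a family, $f$ assigns a value to each index. For a finitely generated subgroup $H\le G$, "$H$ has CFQ" refers to $H$ as an abstract finitely generated group.

For $G=\mathbb Z^2$ with its standard generators, $(F,f)$ is a marked quotient exactly when $f(s_1)$ and $f(s_2)$ commute. More generally, *every finitely presented group has CFQ*: $f$ extends if and only if each of the finitely many relators becomes trivial when $f(s_i)$ is substituted for $s_i$.

**Lemma 1.** CFQ does not depend on the finite generating family.

*Proof.* Let $(s_i)$ and $(t_j)$ be two finite generating families of $G$, with $s_i=V_i(t)$ and $t_j=W_j(s)$ for words $V_i,W_j$. Suppose we have an algorithm for $(s_i)$, and let $f$ be a marking on $(t_j)$. Put $f'(s_i)=V_i(f(t))$. If $f$ extends to $\hat f$, then $\hat f$ also extends $f'$, and $f(t_j)=W_j(f'(s))$ for all $j$. Conversely, if $f(t_j)=W_j(f'(s))$ for all $j$ and $f'$ extends to $\hat f$, then $\hat f(t_j)=W_j(f'(s))=f(t_j)$. So we check the finitely many identities $f(t_j)=W_j(f'(s))$. If one fails, the answer is no. If they all hold, the image of $f'$ generates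 $F$, and we run the algorithm for $(s_i)$ on $(F,f')$. $\square$

The ambient group matters as follows. A group is *residually finite* if each nontrivial element has nontrivial image in some finite quotient.

**Lemma 2.** A finitely generated subgroup $H$ of a finitely presented residually finite group $G$ has solvable word problem. If a finitely generated group $H$ has solvable word problem, then the marked finite groups that are not quotients of $H$ form a recursively enumerable set.

*Proof.* Given a word in the generators of $G$, run two searches at once. One enumerates the consequences of the relators and stops if the word appears. The other enumerates homomorphisms from $G$ to finite groups (possible because $G$ is finitely presented) and stops if one of them does not kill the word. By residual finiteness exactly one search stops, and it tells us whether the word is trivial. For $H$, rewrite words in its generators as words in the generators of $G$.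

For the second statement: $f$ fails to extend exactly when some word that is trivial in $H$ becomes nontrivial in $F$ under $f$. We can list the words trivial in $H$ and look for such a violation. $\square$

So inside a finitely presented residually finite group, non-quotients can always be recognized. To prove Theorem A we must make quotients unrecognizable.

## Small targets, and a first group without CFQ

Let $G$ be any finitely generated group. If we only ask about abelian targets $F$, the question is decidable: $f$ extends to $G$ if and only if it extends to the abelianization $G_{ab}$, and $G_{ab}$ is a finitely generated abelian group, so finitely presented. The same argument works for nilpotent targets of class at most a fixed $c$, since finitely generated nilpotent groups are finitely presented. We therefore use targets $M\rtimes A$, with $A$ a permutation group acting on an $\mathbb F_2$-vector space $M$.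

**The test actions.** Let $D$ be free on $a,b$ and put $w_k=a^{-2^k}b\,a^{2^k}$. For $n\in\mathbb N$ let $X_n=\mathbb Z/2^{n+1}\sqcup\{\infty\}$. Let $a$ act by $i\mapsto i+1$ on $\mathbb Z/2^{n+1}$ and fix $\infty$. Let $b$ swap $2^n$ and $\infty$ and fix all other points. Then
$$w_k\cdot 0=a^{-2^k}b\cdot(2^k\bmod 2^{n+1}).$$
If $k<n$, then $0<2^k<2^n$. If $k>n$, then $2^k\equiv 0\not\equiv 2^n$ modulo $2^{n+1}$. In both cases $b$ fixes the point $2^k\bmod 2^{n+1}$, so $w_k\cdot 0=0$. If $k=n$, then $w_n\cdot0=a^{-2^n}\cdot\infty=\infty$.

For $n=1$ the points are $0,1,2,3,\infty$, with $a=(0\,1\,2\,3)$ and $b=(2\,\infty)$. Then $w_0$ moves $0$ along $0\to1\to1\to0$, while $w_1$ moves it along $0\to2\to\infty\to\infty$, and $w_2=a^{-4}ba^4$ acts as $b$, which fixes $0$.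

Let $A_n\le\mathrm{Sym}(X_n)$ be the image of $D$, let $M_n=\mathbb F_2[X_n]$ be the permutation module, and let $m_n\in M_n$ be the basis vector of the point $0$. We have shown
$$w_km_n=m_n\quad(k\neq n),\qquad w_nm_n\neq m_n. \tag{1}$$

**The group $C$.** Fix a recursively enumerable, non-recursive set $E\subset\mathbb N$ and let
$$C=\langle a,b,c\mid [c,w_k]=1\ (k\in E)\rangle.$$
Consider $a\mapsto a$, $b\mapsto b$, $c\mapsto m_n$, with values in $M_n\rtimes A_n$. The commutator $[m_n,w_k]$ in $M_n\rtimes A_n$ is $m_n-w_km_n$. By (1), this vanishes for all $k\in E$ if and only if $n\notin E$. So the assignment extends to $C$ if and only if $n\notin E$, and $C$ has no CFQ.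

The natural plan is to embed $C$ in a finitely presented residually finite group. This fails. If $n\in E$, then $[c,w_n]=1$ in $C$. If $n\notin E$, the homomorphism just found sends $[c,w_n]$ to $m_n-w_nm_n\ne0$. So $[c,w_n]=1$ in $C$ if and only if $n\in E$, and $C$ has unsolvable word problem. By Lemma 2, $C$ is not a subgroup of any finitely presented residually finite group.

We need a group whose word problem is easy, but in which the relations of $C$ still decide which markings extend. Fibre products give such a group: the word problem of a subgroup of $\Phi\times\Phi$ is trivial to solve, and we shall see that its relations are *identities among the relators* of $Q$. So the relators of $C$ should be turned into identities among the relators of a finitely presented group $Q$.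

## Fibre products and equivariant homomorphisms

**Definition.** Let $\pi:\Phi\to Q$ be a surjection of groups. The *fibre product* is $\Phi\times_Q\Phi=\{(u,v)\in\Phi\times\Phi:\pi(u)=\pi(v)\}$. More generally, surjections $\pi_i:\Phi_i\to Q$ give $\Phi_1\times_Q\Phi_2=\{(u,v):\pi_1(u)=\pi_2(v)\}$.

For $\Phi=\langle x\rangle\cong\mathbb Z$ and $Q=\mathbb Z/2$ this is the group of pairs $(x^i,x^j)$ with $i\equiv j$ mod $2$, generated by $(x,x)$ and $(x^2,1)$.

In this section $Q=\langle X\mid R\rangle$ is a finite presentation, $\Phi$ is free on $X$, $N=\ker(\Phi\to Q)$, and $P=\Phi\times_Q\Phi$.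

**Lemma 3.** $P$ is generated by the finite family $S$ consisting of $(x,x)$ for $x\in X$ and $(r,1)$ for $r\in R$. Moreover $P=(N\times 1)\rtimes\{(g,g):g\in\Phi\}$.

*Proof.* For $(u,v)\in P$ we have $(u,v)=(uv^{-1},1)(v,v)$ with $uv^{-1}\in N$, and $(g,g)\in N\times1$ forces $g=1$. The subgroup $N\times 1$ is normal, being the kernel of the second projection. An element of $N$ is a product of elements $gr^{\pm1}g^{-1}$ with $g\in\Phi$, $r\in R$, and $(grg^{-1},1)=(g,g)(r,1)(g,g)^{-1}$. $\square$

**Lemma 4.** Let $F$ be a group, $\varphi:\Phi\to F$ a homomorphism, and $m_r\in F$ for $r\in R$. The assignment $(x,x)\mapsto\varphi(x)$, $(r,1)\mapsto m_r$ extends to a homomorphism $P\to F$ if and only if there is a homomorphism $\theta:N\to F$ with $\theta(r)=m_r$ for all $r\in R$ and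
$$\theta(gng^{-1})=\varphi(g)\theta(n)\varphi(g)^{-1}\qquad(g\in\Phi,\ n\in N). \tag{2}$$
Such a $\theta$ exists if and only if, for every finite product of conjugates of relators and their inverses,
$$\prod_i g_ir_i^{\varepsilon_i}g_i^{-1}=1\ \text{in }\Phi\quad\Longrightarrow\quad\prod_i\varphi(g_i)m_{r_i}^{\varepsilon_i}\varphi(g_i)^{-1}=1\ \text{in }F. \tag{3}$$

*Proof.* If $\hat f$ extends the assignment, then $\hat f(g,g)=\varphi(g)$ for all $g\in\Phi$, because both sides are homomorphisms in $g$ that agree on $X$. Put $\theta(n)=\hat f(n,1)$. Applying $\hat f$ to $(gng^{-1},1)=(g,g)(n,1)(g,g)^{-1}$ gives (2).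

Conversely, given $\theta$, define $\hat f(u,v)=\theta(uv^{-1})\varphi(v)$. From
$$uu'(vv')^{-1}=(uv^{-1})\cdot v(u'v'^{-1})v^{-1}$$
and (2) we get $\theta(uu'(vv')^{-1})=\theta(uv^{-1})\,\varphi(v)\theta(u'v'^{-1})\varphi(v)^{-1}$. Multiplying by $\varphi(vv')$ on the right yields $\hat f(uu',vv')=\hat f(u,v)\hat f(u',v')$. Clearly $\hat f(x,x)=\varphi(x)$ and $\hat f(r,1)=m_r$.

For the last statement: if $\theta$ exists, apply it to the left side of (3). Conversely, assume (3). Write $n\in N$ as $\prod g_ir_i^{\varepsilon_i}g_i^{-1}$ and put $\theta(n)=\prod\varphi(g_i)m_{r_i}^{\varepsilon_i}\varphi(g_i)^{-1}$. Two expressions for the same $n$ give, by dividing one by the other, a product as in (3), so $\theta$ is well defined. It is a homomorphism by concatenation. Conjugating an expression by $g$ replaces each $g_i$ by $gg_i$, which gives (2). $\square$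

When $F=M\rtimes A$ with $M$ abelian, $\varphi$ has values in $A$ and all $m_r\in M$, the map $\theta$ has values in $M$, and (2) reads $\theta(gng^{-1})=\varphi(g)\cdot\theta(n)$, in additive notation for $M$.

A case by hand: $Q=\mathbb Z/2=\langle x\mid r=x^2\rangle$. Here $\Phi=\langle x\rangle$ and $N=\langle r\rangle$. Let $x$ act on an abelian group $V$ by an automorphism of order dividing $2$, and ask which $m\in V$ are values $\theta(r)$. The identity $xrx^{-1}r^{-1}=1$ in $\Phi$ forces $xm=m$. Conversely, if $xm=m$, then $\theta(r^i)=im$ satisfies (2). So the admissible values are exactly the fixed vectors of $x$, and one identity among relators is responsible.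

**Definition.** Let a group $Z$ act on an abelian group $M$. A *derivation* is a map $d:Z\to M$ with $d(zz')=d(z)+z\,d(z')$. They form a group $\mathrm{Der}(Z,M)$.

For example, if $Z=\langle z\rangle$ is infinite cyclic, a derivation with $d(z)=m$ has $d(z^2)=m+zm$. Three facts follow from the definition. First, $d(1)=0$ and $d(z^{-1})=-z^{-1}d(z)$, so a derivation that vanishes on a set vanishes on the subgroup it generates. Second, if the action is given by a homomorphism $\psi:Z\to A\le\mathrm{Aut}(M)$, then $z\mapsto d(z)\psi(z)\in M\rtimes A$ is a homomorphism exactly when $d$ is a derivation, because $(m\alpha)(m'\alpha')=(m+\alpha m')\alpha\alpha'$. Third, by the second fact, a derivation on a free group can take arbitrary values on a basis, and these determine it.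

## Turning relators of $C$ into identities among relators

We now build $Q$. The device is a new letter $t$ that commutes with a copy of $C$ inside a finitely presented group $B$. If $e$ is a word that is trivial in $B$ because of a relator of $C$, then $[t,e]$ can be expanded in two ways: through the relators saying that $t$ commutes with the generators of $C$, and as $(tet^{-1})e^{-1}$ with $e$ a consequence of the relators of $B$. Comparing the two gives an identity among relators.

**Step 1: a finitely presented group that contains $C$.** The group $C$ is finitely generated and recursively presented. By Higman's embedding theorem (G. Higman, *Subgroups of finitely presented groups*, Proc. Roy. Soc. London A 262 (1961)), $C$ embeds into a finitely presented group $B'=\langle Y\mid R_{B'}\rangle$ with $Y,R_{B'}$ finite. Let $u_a,u_b,u_c$ be words in $Y$ that represent the images of $a,b,c$.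

**Step 2: making the actions on $M_n$ extend.** The targets will involve the action of $a,b$ on $M_n$, so the finitely presented group must itself act on $M_n$, with the copies of $a$ and $b$ acting as $a$ and $b$. Higman's theorem tells us nothing about finite quotients of $B'$, so we cannot expect this of $B'$. We repair it by adding a factor. Let $B=B'\times D$, with presentation $\langle Y,a,b\mid R_B\rangle$, where $R_B=R_{B'}\cup\{[y,a],[y,b]:y\in Y\}$. Put
$$\gamma_a=u_aa,\qquad\gamma_b=u_bb,\qquad\gamma_c=u_c .$$
There is a homomorphism $C\to D$ with $a\mapsto a$, $b\mapsto b$, $c\mapsto1$, since it kills every $[c,w_k]$. Together with the Higman embedding it defines a homomorphism $j:C\to B'\times D=B$ with $j(a)=\gamma_a$, $j(b)=\gamma_b$, $j(c)=\gamma_c$. It is injective because its first coordinate is. Write $\bar C=j(C)$.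

**Step 3: the letter $t$.** Let
$$Q=\langle Y,a,b,t\mid R\rangle,\qquad R=R_B\cup\{[t,\gamma_a],[t,\gamma_b],[t,\gamma_c]\}.$$
Let $X=Y\cup\{a,b,t\}$, let $\Phi$ be free on $X$, let $\pi:\Phi\to Q$ be the canonical map, $N=\ker\pi$, and $P=\Phi\times_Q\Phi$. By Lemma 3, $P$ is generated by the finite family $S$ of the $(x,x)$, $x\in X$, and the $(r,1)$, $r\in R$.

**Step 4: the markings.** Let $\rho:Q\to D\to A_n$, where $Q\to D$ sends $Y$ and $t$ to $1$, $a\mapsto a$, $b\mapsto b$. All relators in $R$ die: those in $R_{B'}$ involve only $Y$, and each of the others is a commutator with one entry sent to $1$. Write $\rho$ also for the induced map on $\Phi$. Then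
$$\rho(N)=1,\quad \rho(t)=\rho(\gamma_c)=1,\quad \rho(\gamma_a)=\rho(a),\quad \rho(\gamma_b)=\rho(b).$$
Define $f_n:S\to M_n\rtimes A_n$ by
$$(x,x)\mapsto\rho(x)\in A_n,\qquad([t,\gamma_c],1)\mapsto m_n,\qquad(r,1)\mapsto0\in M_n\ \text{ for all other }r\in R,$$
and let $J_n=\langle f_n(S)\rangle$. The sets $X$ and $R$ are fixed finite data, and $X_n,A_n,M_n,m_n$ are explicit, so the marked finite group $(J_n,f_n)$ is computable from $n$.

**Proposition 5.** $f_n$ extends to a homomorphism $P\to J_n$ if and only if $n\notin E$.

Theorem A follows: a CFQ algorithm for $P$, run on $(J_n,f_n)$, would decide membership in $E$. By Lemma 4, Proposition 5 asks whether there is a homomorphism $\theta:N\to M_n$ with $\theta(gug^{-1})=\rho(g)\theta(u)$, $\theta([t,\gamma_c])=m_n$, and $\theta(r)=0$ for the other $r\in R$. (An extension with values in $M_n\rtimes A_n$ has image generated by $f_n(S)$, so its image is $J_n$.)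

## If $n\in E$: the identity that forbids the extension

Suppose $n\in E$ and such a $\theta:N\to M_n$ exists.

**Step 1: a derivation made of commutators with $t$.** The purpose is to record how $\theta$ evaluates elements $[t,z]$. Let $\Phi_B\le\Phi$ be the free group on $Y\cup\{a,b\}$, let $N_B$ be the normal closure of $R_B$ in $\Phi_B$, and let
$$\Lambda=\langle\gamma_a,\gamma_b,\gamma_c,N_B\rangle\le\Phi_B.$$
For $z\in\Lambda$ the elements $\pi(z)$ and $\pi(t)$ commute, so $[t,z]\in N$. Put $\delta(z)=\theta([t,z])$. Multiplying out,
$$[t,z]\cdot z[t,z']z^{-1}=tzt^{-1}z^{-1}\cdot z\,tz't^{-1}z'^{-1}\,z^{-1}=[t,zz'],$$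
so $\delta(zz')=\delta(z)+\rho(z)\delta(z')$: the map $\delta:\Lambda\to M_n$ is a derivation. By the prescribed values of $\theta$,
$$\delta(\gamma_a)=\delta(\gamma_b)=0,\qquad\delta(\gamma_c)=m_n. \tag{4}$$

**Step 2: $\delta$ vanishes on $N_B$.** This is the second way to expand $[t,z]$. For $z\in N_B\subset N$, both $tzt^{-1}$ and $z^{-1}$ lie in $N$, so
$$\delta(z)=\theta(tzt^{-1})-\theta(z)=\rho(t)\theta(z)-\theta(z)=0,$$
because $\rho(t)=1$.

**Step 3: comparing the two.** Let $\gamma_w=w_n(\gamma_a,\gamma_b)$. Since $n\in E$, we have $[c,w_n]=1$ in $C$. Applying $j$ gives $[\gamma_c,\gamma_w]=1$ in $B$, which means that $e:=[\gamma_c,\gamma_w]\in N_B$. So $\delta(e)=0$ by Step 2, and $\rho(e)=1$. By (4), $\delta$ vanishes on the subgroup generated by $\gamma_a,\gamma_b$, so $\delta(\gamma_w)=0$. Also $\rho(\gamma_c)=1$, and $\rho(\gamma_w)$ is the action of $w_n$. In $\Phi_B$ we have $\gamma_c\gamma_w=e\,\gamma_w\gamma_c$. Applying $\delta$ to the left side gives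
$$\delta(\gamma_c)+\rho(\gamma_c)\delta(\gamma_w)=m_n,$$
and applying it to the right side gives
$$\delta(e)+\rho(e)\bigl(\delta(\gamma_w)+\rho(\gamma_w)\delta(\gamma_c)\bigr)=w_nm_n .$$
So $m_n=w_nm_n$, which contradicts (1). Hence $f_n$ does not extend when $n\in E$.

## If $n\notin E$: an HNN extension that carries the extension

Now suppose $n\notin E$ and write $M=M_n$. We must show that no other identity among the relators gets in the way. Checking identities one by one is hopeless, since they form an infinite set over which we have no control. Instead we construct a group $W$ with a map $\Phi\to W$ under which $N$ lands in a copy of $M$. The restriction of this map to $N$ will be $\theta$.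

**Step 1: a derivation on $\bar C$.** By (1), $w_km_n=m_n$ for all $k\in E$, because $k\ne n$. As computed earlier, $a\mapsto\rho(a)$, $b\mapsto\rho(b)$, $c\mapsto m_n$ therefore defines a homomorphism $C\to M\rtimes A_n$. Its $A_n$-component sends $a,b,c$ to $\rho(a),\rho(b),1$, which are the images of $\gamma_a,\gamma_b,\gamma_c$ under $\rho$; so it is $\rho\circ j$. Its $M$-component is a derivation. Since $j$ is injective, we may transport it along $C\cong\bar C$ and get a derivation $d:\bar C\to M$ with
$$d(\gamma_a)=d(\gamma_b)=0,\qquad d(\gamma_c)=m_n,$$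
where $B$, and so $\bar C$, acts on $M$ through the homomorphism $B\to D\to A_n$ given by the same formulas as $\rho$. This is where the embedding of $C$ is used: $\bar C$ satisfies no more relations than $C$.

**Step 2: an automorphism.** The purpose is to prescribe conjugation by $t$. On the subgroup $M\rtimes\bar C\le M\rtimes B$ put $\alpha(mz)=(m+d(z))z$ for $m\in M$, $z\in\bar C$. Then
$$\alpha(mz)\alpha(m'z')=\bigl(m+d(z)+zm'+z\,d(z')\bigr)zz'=\bigl(m+zm'+d(zz')\bigr)zz'=\alpha(mz\cdot m'z'),$$
so $\alpha$ is a homomorphism, and $mz\mapsto(m-d(z))z$ is its inverse. Also $\alpha$ is the identity on $M$.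

**Step 3: the HNN extension.** Let
$$W=\langle M\rtimes B,\ t\mid tht^{-1}=\alpha(h),\ h\in M\rtimes\bar C\rangle .$$
The base of an HNN extension embeds in it, so $M\rtimes B$, and in particular $M$, is a subgroup of $W$. The subgroup $M$ is normalized by $B$ and centralized by $t$, so $M\trianglelefteq W$.

**Step 4: reading off $\theta$.** Let $\lambda:\Phi\to W$ send $Y\cup\{a,b\}$ to the corresponding elements of $B$ and $t$ to $t$. Conjugation by $\lambda(g)$ on $M$ is the action of $\rho(g)$: this holds for $g\in Y\cup\{a,b\}$ by the definition of the action of $B$, and for $g=t$ because $t$ centralizes $M$ and $\rho(t)=1$. Relators in $R_B$ map to $1$. For $\gamma\in\{\gamma_a,\gamma_b,\gamma_c\}$,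
$$\lambda([t,\gamma])=t\gamma t^{-1}\gamma^{-1}=\alpha(\gamma)\gamma^{-1}=d(\gamma)\in M .$$
Thus $\lambda(R)\subseteq M$, and as $M$ is normal, $\lambda(N)\subseteq M$. The restriction $\theta=\lambda|_N:N\to M$ is a homomorphism with $\theta(gug^{-1})=\rho(g)\theta(u)$, $\theta([t,\gamma_c])=m_n$, and $\theta(r)=0$ for the other $r\in R$. By Lemma 4 with $\varphi=\rho$, the map $f_n$ extends, explicitly by $\hat f(u,v)=\theta(uv^{-1})\rho(v)$. This proves Proposition 5 and Theorem A. $\blacksquare$

## Ambient groups and the exact complexity

A set is $\Sigma^0_1$ if it is recursively enumerable and $\Pi^0_1$ if its complement is. A set $U$ *many-one reduces* to $U'$ if there is a computable $h$ with $x\in U\Leftrightarrow h(x)\in U'$. A set is $\Pi^0_1$-hard if every $\Pi^0_1$ set many-one reduces to it, and $\Pi^0_1$-complete if it is also $\Pi^0_1$; similarly for $\Sigma^0_1$. The halting set is $\Sigma^0_1$-complete.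

**Theorem B.**
1. $F_2\times F_2$ contains a finitely generated subgroup $H$ without CFQ, and $H$ can be chosen so that its set of marked finite quotients is $\Pi^0_1$-complete. This is the maximal possible complexity for a finitely generated subgroup of a finitely presented residually finite group. Hence every group containing $F_2\times F_2$ (e.g. $SL_n(\mathbb Z)$, $n\ge4$) contains such an $H$.
2. A direct product $F_{m_1}\times\dots\times F_{m_k}$ of free groups of finite rank contains a finitely generated subgroup without CFQ if and only if at least two of the $m_i$ are $\ge2$.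

*Proof.* **Part 1.** Every free group of finite rank embeds in $F_2$, so $\Phi\times\Phi$, and with it $P$, embeds in $F_2\times F_2$. Let $H$ be the image of $P$. Choose $E$ to be $\Sigma^0_1$-complete. If $U$ is $\Pi^0_1$, its complement many-one reduces to $E$, so $U$ many-one reduces to $\mathbb N\setminus E$. By Proposition 5, the computable map $n\mapsto(J_n,f_n)$ many-one reduces $\mathbb N\setminus E$ to the set of marked finite quotients of $P$. So this set is $\Pi^0_1$-hard. By Lemma 2, for every finitely generated subgroup of a finitely presented residually finite group the non-quotients form a recursively enumerable set, so the set of marked finite quotients is $\Pi^0_1$. (Whether the image of $f$ generates $F$ is decidable.) This gives completeness and maximality. Finally, $SL_4(\mathbb Z)$ contains $SL_2(\mathbb Z)\times SL_2(\mathbb Z)$ as block diagonal matrices, $SL_2(\mathbb Z)$ contains a copy of $F_2$, and $SL_n(\mathbb Z)\supset SL_4(\mathbb Z)$ for $n\ge4$.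

**Part 2.** If two of the $m_i$ are at least $2$, the product contains $F_2\times F_2$, and Part 1 applies. Otherwise the product is $F\times\mathbb Z^l$ with $F$ free of finite rank. Let $H\le F\times\mathbb Z^l$ be finitely generated. Its projection to $F$ is a finitely generated free group $F'$, and the kernel $H\cap\mathbb Z^l$ of $H\to F'$ is central. As $F'$ is free, the projection has a section, and since the kernel is central, $H\cong(H\cap\mathbb Z^l)\times F'$. This is finitely presented, so it has CFQ. $\blacksquare$

## Second cohomology decides CFQ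

We now treat every finitely generated subgroup $H$ of a product of two free groups. Replacing the factors by the projections of $H$, we may assume that $H\le\Phi_1\times\Phi_2$ is subdirect (it projects onto both factors) with $\Phi_1,\Phi_2$ free of finite rank. Put
$$N_1=\{u\in\Phi_1:(u,1)\in H\},\qquad N_2=\{v\in\Phi_2:(1,v)\in H\}.$$

**Lemma 6 (Goursat).** There are a group $Q$ and surjections $\pi_i:\Phi_i\to Q$ with kernels $N_i$ such that $H=\Phi_1\times_Q\Phi_2$. The group $Q$ is finitely presented.

*Proof.* For $g\in\Phi_1$ pick $h$ with $(g,h)\in H$. Conjugating $(u,1)$, $u\in N_1$, by $(g,h)$ gives $(gug^{-1},1)\in H$, so $N_1$ is normal. Let $Q=\Phi_1/N_1$ with quotient map $\pi_1$, and put $\pi_2(v)=\pi_1(u)$ for any $u$ with $(u,v)\in H$. Two choices of $u$ differ by an element of $N_1$, so $\pi_2$ is a well-defined homomorphism, and it is onto since $H$ projects onto $\Phi_1$. If $\pi_2(v)=1$, then $(u,v)\in H$ with $u\in N_1$, so $(1,v)\in H$; hence $\ker\pi_2=N_2$. If $\pi_1(u)=\pi_2(v)$, pick $(u',v)\in H$; then $u=u'n$ with $n\in N_1$ and $(u,v)=(u',v)(n,1)\in H$. So $H=\Phi_1\times_Q\Phi_2$.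

For finite presentability, let $h_1,\dots,h_m$ generate $H$, let $p_2:H\to\Phi_2$ be the projection, and choose a section $s:\Phi_2\to H$ of it, which exists since $\Phi_2$ is free. Let $L_0$ be the normal closure in $H$ of the elements $h_i\,s(p_2(h_i))^{-1}$. Then $L_0\le\ker p_2=N_1\times1$ and $H=L_0\,s(\Phi_2)$. If $h=\ell s(v)\in\ker p_2$ with $\ell\in L_0$, then $v=p_2(h)=1$, so $h\in L_0$. Thus $N_1\times1$ is the normal closure in $H$ of a finite set. Elements of $H$ act on $N_1\times 1$ by conjugation through their first coordinates, which fill $\Phi_1$; so $N_1$ is the normal closure in $\Phi_1$ of a finite set. $\square$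

Write $Q_H$ for this $Q$. Conversely, if $Q$ is finitely presented, then $\Phi_1\times_Q\Phi_2$ is finitely generated; this is shown in Step 1 below.

**Definition.** A *finite $Q$-module* is given by a finite abelian group $V$ and automorphisms of $V$ for a fixed finite generating family of $Q$ that satisfy a fixed finite set of defining relators. Changing the finite presentation translates such data computably, by fixed words.

For $Q=\mathbb Z/2=\langle x\mid x^2\rangle$ this is a finite abelian group with an automorphism whose square is $1$; for instance $\mathbb Z/3$ with $x$ acting by $-1$.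

**Theorem C.** $H$ has CFQ if and only if the function $V\mapsto|H^2(Q_H;V)|$ on finite $Q_H$-modules is computable.

So whether $H$ has CFQ depends only on $Q_H$. For a finite presentation $Q=\langle X\mid R\rangle=\Phi/N$ and a finite $Q$-module $V$, let $\mathrm{Hom}_\Phi(N,V)$ be the group of $\Phi$-equivariant homomorphisms $N\to V$. Such a homomorphism is determined by its values on $R$, because the conjugates of $R$ generate $N$. So we regard $\mathrm{Hom}_\Phi(N,V)$ as a subgroup of $V^R$.

**Step 0: from cohomology to equivariant homomorphisms.** The claim is that, for any finite presentation of $Q$, the subset $\mathrm{Hom}_\Phi(N,V)\subseteq V^R$ is computable from $V$ if and only if $|H^2(Q;V)|$ is computable from $V$.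

The five-term exact sequence for $N\to\Phi\to Q$ is
$$0\to H^1(Q;V)\to H^1(\Phi;V)\to H^1(N;V)^Q\to H^2(Q;V)\to H^2(\Phi;V),$$
and $H^2(\Phi;V)=0$ because $\Phi$ is free. Since $N$ acts trivially on $V$, the third term is $\mathrm{Hom}_\Phi(N,V)$. Inner derivations $g\mapsto gv-v$ of $\Phi$ vanish on $N$, so we may replace $H^1(\Phi;V)$ by $\mathrm{Der}(\Phi,V)$ without changing the image of the restriction map. The derivations of $\Phi$ that vanish on $N$ are those that come from $Q$. This gives the exact sequence
$$0\to\mathrm{Der}(Q,V)\to\mathrm{Der}(\Phi,V)\to\mathrm{Hom}_\Phi(N,V)\to H^2(Q;V)\to0. \tag{5}$$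
Here $|\mathrm{Der}(\Phi,V)|=|V|^{|X|}$. The restriction of a derivation of $\Phi$ to $N$ is an equivariant homomorphism, so a derivation of $\Phi$ comes from $Q$ exactly when it vanishes on the finite set $R$; hence $|\mathrm{Der}(Q,V)|$ is computable. By (5),
$$|\mathrm{Der}(Q,V)|\cdot|\mathrm{Hom}_\Phi(N,V)|=|\mathrm{Der}(\Phi,V)|\cdot|H^2(Q;V)|,$$
so computing $|H^2(Q;V)|$ is the same as computing $|\mathrm{Hom}_\Phi(N,V)|$. If the subset is computable, so is its cardinality. Conversely, suppose that the cardinality is known. By Lemma 4, applied in $V\rtimes A$ with $A$ the image of $Q$ in $\mathrm{Aut}(V)$, a tuple $(v_r)$ lies outside $\mathrm{Hom}_\Phi(N,V)$ if and only if there is a product $\prod g_ir_i^{\varepsilon_i}g_i^{-1}$ equal to $1$ in $\Phi$ with $\sum\varepsilon_ig_iv_{r_i}\neq0$. Such tuples can be enumerated. We enumerate until exactly $|\mathrm{Hom}_\Phi(N,V)|$ tuples remain, and these form the subset.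

In the example $Q=\langle x\mid x^2\rangle$ we found $\mathrm{Hom}_\Phi(N,V)=V^Q$. A derivation with $d(x)=v$ restricts to $d(x^2)=(1+x)v$, so (5) gives $H^2(\mathbb Z/2;V)\cong V^Q/(1+x)V$.

**Step 1: generators of $H$, and necessity.** The aim is a generating family of $H=\Phi_1\times_Q\Phi_2$ in which the values on $N_1$ form an equivariant homomorphism. Let $Y_i$ be a basis of $\Phi_i$. As the $\Phi_i$ are free and the $\pi_i$ are onto, there are homomorphisms $\sigma:\Phi_2\to\Phi_1$ and $\tau:\Phi_1\to\Phi_2$ with $\pi_1\sigma=\pi_2$ and $\pi_2\tau=\pi_1$. Let $R_0$ be a finite set with normal closure $N_1$ in $\Phi_1$, and put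
$$R=R_0\cup\{x\,\sigma(\tau(x))^{-1}:x\in Y_1\}.$$
Since $\pi_1\sigma\tau=\pi_2\tau=\pi_1$, we have $R\subset N_1$, so $R$ is a finite set with normal closure $N_1$. The extra relators compensate for the fact that $\sigma(\Phi_2)$ may be smaller than $\Phi_1$.

Let $N'\le N_1$ be the subgroup generated by all $\sigma(v)r\sigma(v)^{-1}$ with $v\in\Phi_2$, $r\in R$. It is normalized by $\sigma(\Phi_2)$ and by itself. For $x\in Y_1$,
$$x=\bigl(x\,\sigma(\tau(x))^{-1}\bigr)\,\sigma(\tau(x))\in N'\sigma(\Phi_2).$$
So $\Phi_1=N'\sigma(\Phi_2)$ normalizes $N'$. As $N'$ is normal and contains $R$, we get $N'=N_1$. Thus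
$$N_1=\langle\sigma(v)r\sigma(v)^{-1}:v\in\Phi_2,\ r\in R\rangle,\qquad\Phi_1=N_1\,\sigma(\Phi_2). \tag{6}$$
Every $(u,v)\in H$ equals $(u\sigma(v)^{-1},1)(\sigma(v),v)$ with $u\sigma(v)^{-1}\in N_1$, so
$$H=(N_1\times1)\rtimes\{(\sigma(v),v):v\in\Phi_2\}.$$
Since $(\sigma(v)r\sigma(v)^{-1},1)=(\sigma(v),v)(r,1)(\sigma(v),v)^{-1}$, (6) shows that $H$ is generated by the finite family of the $(\sigma(y),y)$, $y\in Y_2$, and the $(r,1)$, $r\in R$. Only the fact that $N_1$ is the normal closure of a finite set was used. This fact holds whenever $Q$ is finitely presented, so $\Phi_1\times_Q\Phi_2$ is then finitely generated, as promised.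

Now suppose $H$ has CFQ. Given a finite $Q$-module $V$, let $A$ be the image of $Q$ in $\mathrm{Aut}(V)$. For $(v_r)\in V^R$ consider the assignment
$$(\sigma(y),y)\mapsto\pi_2(y)|_V\in A,\qquad(r,1)\mapsto v_r\in V,$$
with target the subgroup of $V\rtimes A$ generated by these values. We claim that it extends to $H$ if and only if $(v_r)\in\mathrm{Hom}_{\Phi_1}(N_1,V)$.

If it extends to $\hat f$, then $\hat f(\sigma(v),v)=\pi_2(v)|_V$ for all $v\in\Phi_2$, and $\hat f(\sigma(v)r\sigma(v)^{-1},1)=\pi_2(v)v_r\in V$. By (6), $\theta(u)=\hat f(u,1)$ is a homomorphism $N_1\to V$ with $\theta(r)=v_r$ and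
$$\theta(\sigma(v)u\sigma(v)^{-1})=\pi_2(v)\theta(u)=\pi_1(\sigma(v))\theta(u),$$
so $\theta$ is $\sigma(\Phi_2)$-equivariant. Conversely, a $\sigma(\Phi_2)$-equivariant homomorphism $\theta:N_1\to V$ with $\theta(r)=v_r$ gives the extension $(u\sigma(v),v)\mapsto\theta(u)\,\pi_2(v)|_V$ for $u\in N_1$, $v\in\Phi_2$; it is a homomorphism by the semidirect decomposition of $H$. Finally, every homomorphism $\theta:N_1\to V$ is $N_1$-equivariant, since $V$ is abelian and $N_1$ acts trivially on $V$. As $\Phi_1=N_1\sigma(\Phi_2)$, being $\sigma(\Phi_2)$-equivariant is the same as being $\Phi_1$-equivariant. This proves the claim.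

So the CFQ algorithm computes the subset $\mathrm{Hom}_{\Phi_1}(N_1,V)\subseteq V^R$. Step 0, for the presentation $Q=\langle Y_1\mid R\rangle$, shows that $|H^2(Q;V)|$ is computable.

**Step 2: sufficiency for $P=\Phi\times_Q\Phi$.** Let $Q=\langle X\mid R\rangle=\Phi/N$ be a finite presentation and assume that $|H^2(Q;V)|$ is computable. By Step 0, $\mathrm{Hom}_\Phi(N,V)\subseteq V^R$ is computable for finite $Q$-modules $V$. We must handle targets that need not be of the form $V\rtimes A$. The input is a finite group $F$ generated by elements $\varphi(x)$, $x\in X$, and $m_r$, $r\in R$, the proposed images of $(x,x)$ and $(r,1)$. Extend $\varphi$ to $\Phi\to F$. By Lemma 4 we must decide whether there is a homomorphism $\theta:N\to F$ with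
$$\theta(r)=m_r\quad(r\in R),\qquad\theta(gng^{-1})=\varphi(g)\theta(n)\varphi(g)^{-1}\quad(g\in\Phi,\ n\in N). \tag{7}$$
Let $L\le F$ be the subgroup generated by all $\varphi(g)m_r\varphi(g)^{-1}$; it is normalized by $\varphi(\Phi)$. If $\theta$ exists, then $L=\theta(N)$.

A first attempt is to compare $\theta$ with the homomorphism $\varphi|_N$, which already satisfies the second condition of (7). Suppose $\theta$ exists and put $\eta(n)=\varphi(n)^{-1}\theta(n)$. For $n,n'\in N$,
$$\theta(n)\theta(n')\theta(n)^{-1}=\theta(nn'n^{-1})=\varphi(n)\theta(n')\varphi(n)^{-1}, \tag{8}$$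
so $\eta(n)$ lies in the centralizer of $L$ in $F$. But this centralizer need not be abelian: if all $m_r=1$, then $L=1$ and the centralizer is $F$. We have exchanged one nonabelian problem for another, and the hypothesis concerns only abelian $V$. We need a reference homomorphism that differs from $\theta$ by elements of an *abelian* group. We build a finite group for this purpose.

**Step 2a: a necessary test.** If $\theta$ exists, then (8) with $n=r$ shows that conjugation by $m_r$ and by $\varphi(r)$ agree on $L$, for each $r\in R$. This condition can be checked. If it fails, answer "no". From now on it holds.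

**Step 2b: the outer action.** For $g\in\Phi$ let $\kappa(g)\in\mathrm{Aut}(L)$ be conjugation by $\varphi(g)$. Write $\mathrm{inn}(\ell)$ for conjugation by $\ell\in L$, and let
$$K=\langle\kappa(\Phi),\mathrm{Inn}\,L\rangle\le\mathrm{Aut}(L),\qquad\Gamma=K/\mathrm{Inn}\,L.$$
Write $[k]\in\Gamma$ for the class of $k\in K$, and for $\delta\in\Gamma$ write $\delta k=\delta[k]$. By Step 2a, $\kappa(r)=\mathrm{inn}(m_r)$ for $r\in R$, so $g\mapsto[\kappa(g)]$ kills $R$ and induces a homomorphism $Q\to\Gamma$. Let $Z=Z(L)$ be the centre of $L$. It is a $\Gamma$-module, since $\mathrm{Inn}\,L$ acts trivially on it.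

**Step 2c: a finite group $T$ over $K$.** The purpose is to find a finite group $T$ that maps onto $K$ with abelian kernel and contains a copy of $L$ on which $T$ acts through $K$. With kernel $Z$ this may be impossible: the obstruction to realizing an outer action of $\Gamma$ on $L$ by an extension lies in $H^3(\Gamma;Z)$, and nothing makes it vanish here. We enlarge the kernel to $V'=\mathrm{Map}(\Gamma,Z)$, a $\Gamma$-module through $(\gamma f)(\delta)=f(\delta\gamma)$, and write $T$ down.

Choose $s(\delta)\in K$ with $[s(\delta)]=\delta$ for each $\delta\in\Gamma$. For $k\in K$ the element $s(\delta)\,k\,s(\delta k)^{-1}$ has trivial class in $\Gamma$, so it lies in $\mathrm{Inn}\,L$. Let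
$$T=\bigl\{(k,h):k\in K,\ h:\Gamma\to L,\ \mathrm{inn}(h(\delta))=s(\delta)\,k\,s(\delta k)^{-1}\ \text{for all }\delta\in\Gamma\bigr\}$$
with product
$$(k,h)(k',h')=\bigl(kk',\ \delta\mapsto h(\delta)\,h'(\delta k)\bigr).$$
We verify what we need.

*$T$ is a finite group.* The product lies in $T$, because $s(\delta)ks(\delta k)^{-1}\cdot s(\delta k)k's(\delta kk')^{-1}=s(\delta)kk's(\delta kk')^{-1}$. Both ways of bracketing a triple product give the function $h(\delta)h'(\delta k)h''(\delta kk')$. The identity is $1$ with the constant function $1$. The inverse of $(k,h)$ is $(k^{-1},\delta\mapsto h(\delta k^{-1})^{-1})$, which lies in $T$ since $\bigl(s(\delta k^{-1})\,k\,s(\delta)^{-1}\bigr)^{-1}=s(\delta)k^{-1}s(\delta k^{-1})^{-1}$.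

*$T$ maps onto $K$ with kernel $V'$.* For given $k$, choose each $h(\delta)\in L$ with the prescribed inner automorphism. If $k=1$, the condition says $\mathrm{inn}(h(\delta))=1$, so $h$ is a function $\Gamma\to Z$; the product of two such elements is pointwise.

*$T$ acts on $V'$ through $\Gamma$.* For $f\in V'$, viewed as $(1,f)\in T$, we have $(k,h)(1,f)=(k,\delta\mapsto h(\delta)f(\delta k))$. As $f$ has central values, this equals $(1,[k]f)(k,h)$. So conjugation by $(k,h)$ is the action of $[k]$. In particular, elements of $T$ over $\mathrm{Inn}\,L$ centralize $V'$.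

*$L$ embeds in $T$.* Put $\beta(\ell)=\bigl(\mathrm{inn}(\ell),\ \delta\mapsto s(\delta)(\ell)\bigr)$. This lies in $T$, as $\mathrm{inn}(s(\delta)(\ell))=s(\delta)\,\mathrm{inn}(\ell)\,s(\delta)^{-1}$ and $\delta\,\mathrm{inn}(\ell)=\delta$. It is a homomorphism because each $s(\delta)$ is an automorphism of $L$, and it is injective because $s(\delta)(\ell)=1$ forces $\ell=1$.

*$T$ acts on $\beta(L)$ through $K$*, that is,
$$(k,h)\,\beta(\ell)\,(k,h)^{-1}=\beta(k(\ell)). \tag{9}$$
Indeed $(k,h)\beta(\ell)=\bigl(k\,\mathrm{inn}(\ell),\ \delta\mapsto h(\delta)\,s(\delta k)(\ell)\bigr)$, while $\beta(k(\ell))(k,h)=\bigl(\mathrm{inn}(k(\ell))\,k,\ \delta\mapsto s(\delta)(k(\ell))\,h(\delta)\bigr)$. The first coordinates agree. The second agree because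
$$h(\delta)\,s(\delta k)(\ell)\,h(\delta)^{-1}=\mathrm{inn}(h(\delta))\bigl(s(\delta k)(\ell)\bigr)=s(\delta)\,k\,s(\delta k)^{-1}s(\delta k)(\ell)=s(\delta)(k(\ell)).$$

All of $L,K,\Gamma,T,\beta,V'$ are computed from the input. (For $v\in Z$ one has $\beta(v)=(1,\delta\mapsto\delta v)$, so $Z$ sits in $V'$ by an equivariant embedding, and $\beta(L)V'$ is an enlargement of $L$ with centre $V'$. The existence of an extension of $\Gamma$ by this enlargement that induces the outer action also follows from Eilenberg–MacLane, *Cohomology theory in abstract groups II*, Ann. of Math. 48 (1947): the obstruction lies in $H^3(\Gamma;V')$, which is $0$ by Shapiro's lemma because $V'$ is coinduced. The formula for $T$ makes the appeal unnecessary.)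

**Step 2d: the reference homomorphism.** For $x\in X$ choose $\tau_x\in T$ over $\kappa(x)\in K$, and let $\varphi':\Phi\to T$, $x\mapsto\tau_x$. Then $\varphi'(g)$ lies over $\kappa(g)$ for every $g\in\Phi$. Hence conjugation by $\varphi'(g)$ sends $\beta(\ell)$ to $\beta(\kappa(g)(\ell))$ by (9), and it acts on $V'$ as $[\kappa(g)]$, which is the $Q$-module structure of $V'$ given by $Q\to\Gamma$. For $n\in N$ we have $\kappa(n)\in\mathrm{Inn}\,L$, so $\varphi'(n)$ centralizes $V'$. Finally, $\varphi'(r)$ and $\beta(m_r)$ both lie over $\kappa(r)=\mathrm{inn}(m_r)$, so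
$$\beta(m_r)=\varphi'(r)\,v_r\quad\text{with }v_r\in V'. \tag{10}$$
The discrepancy now lies in a finite $Q$-module.

**Step 2e: the decision.** We claim that (7) has a solution $\theta$ if and only if $(v_r)_{r\in R}\in\mathrm{Hom}_\Phi(N,V')$. The right side is decidable by assumption.

Suppose $\eta\in\mathrm{Hom}_\Phi(N,V')$ has $\eta(r)=v_r$. Put $\Theta(n)=\varphi'(n)\eta(n)$. Since $\varphi'(N)$ centralizes $V'$, this is a homomorphism $N\to T$. It satisfies $\Theta(gng^{-1})=\varphi'(g)\Theta(n)\varphi'(g)^{-1}$, since both factors do, and $\Theta(r)=\beta(m_r)$ by (10). So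
$$\Theta(grg^{-1})=\varphi'(g)\beta(m_r)\varphi'(g)^{-1}=\beta(\kappa(g)(m_r))=\beta\bigl(\varphi(g)m_r\varphi(g)^{-1}\bigr)\in\beta(L).$$
These elements $grg^{-1}$ generate $N$, so $\Theta(N)\subseteq\beta(L)$ and $\theta=\beta^{-1}\Theta:N\to L$ is defined. It satisfies $\theta(r)=m_r$ and $\theta(gng^{-1})=\kappa(g)(\theta(n))=\varphi(g)\theta(n)\varphi(g)^{-1}$, which is (7).

Conversely, let $\theta$ satisfy (7), and put $\Theta=\beta\theta:N\to T$. Then $\Theta(gng^{-1})=\beta(\kappa(g)(\theta(n)))=\varphi'(g)\Theta(n)\varphi'(g)^{-1}$. The element $\Theta(n)$ lies over $\mathrm{inn}(\theta(n))$, which equals $\kappa(n)$ by (8) because $L=\theta(N)$. So $\Theta(n)$ and $\varphi'(n)$ lie over the same element of $K$, and $\eta(n)=\varphi'(n)^{-1}\Theta(n)\in V'$. As $\varphi'(n')$ centralizes $V'$,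
$$\eta(nn')=\varphi'(n')^{-1}\,\eta(n)\,\Theta(n')=\eta(n)\,\varphi'(n')^{-1}\Theta(n')=\eta(n)\eta(n').$$
Also $\eta(gng^{-1})=\varphi'(g)\eta(n)\varphi'(g)^{-1}$, so $\eta$ is $\Phi$-equivariant, and $\eta(r)=v_r$ by (10). This proves the claim, and $P$ has CFQ.

**Step 3: sufficiency in general.** The purpose is to reduce $\Phi_1\times_Q\Phi_2$ to the symmetric case through a retraction.

First, *a finitely generated retract of a CFQ group has CFQ*. Let $\rho_0:K_0\to H$ be a retraction of a CFQ group onto a subgroup, with $K_0$ generated by generators $s_i$ of $H$ and further elements $k_j$, where $\rho_0(k_j)=W_j(s)$ for words $W_j$. Then a marking $f$ on $(s_i)$ extends to $H$ if and only if $s_i\mapsto f(s_i)$, $k_j\mapsto W_j(f(s))$ extends to $K_0$: compose with $\rho_0$ in one direction, restrict to $H$ in the other.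

Now let $H=\Phi_1\times_Q\Phi_2$ with $\sigma,\tau,R_0,Y_i$ as in Step 1. Let $\Phi=\Phi_1*\Phi_2$, and let $\pi:\Phi\to Q$ be given by $\pi_1$ and $\pi_2$. Its kernel is the normal closure of the finite set $R_0\cup\{y\sigma(y)^{-1}:y\in Y_2\}$: killing the second set turns $\Phi$ into $\Phi_1$, and then killing $R_0$ gives $Q$. Let $p_1:\Phi\to\Phi_1$ be the identity on $\Phi_1$ and $\sigma$ on $\Phi_2$, and let $p_2:\Phi\to\Phi_2$ be $\tau$ on $\Phi_1$ and the identity on $\Phi_2$. Since $\pi_1\sigma=\pi_2$ and $\pi_2\tau=\pi_1$, we have $\pi_1p_1=\pi$ and $\pi_2p_2=\pi$. So $p_1\times p_2$ maps $\Phi\times_Q\Phi$ into $\Phi_1\times_Q\Phi_2=H$. It is the identity on $H\le\Phi\times_Q\Phi$, so it is a retraction onto $H$. If $|H^2(Q;\cdot)|$ is computable on finite modules, then $\Phi\times_Q\Phi$ has CFQ by Step 2, and hence so does $H$. $\blacksquare$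

## Type $FP_3$ and the group $Q$ of Theorem A

A group $Q$ is of type $FP_n$ if the trivial module $\mathbb Z$ has a resolution by projective $\mathbb ZQ$-modules that are finitely generated in degrees $\le n$.

**Corollary D.** If $Q_H$ is of type $FP_3$, then $H$ has CFQ.

*Proof.* Write $Q=Q_H=\langle X\mid R\rangle=\Phi/N$, a finite presentation. The *relation module* is the abelianization $N_{ab}$, on which $Q$ acts by conjugation. There is an exact sequence
$$0\to N_{ab}\to\mathbb ZQ^X\to\mathbb ZQ\to\mathbb Z\to0.$$
The module $N_{ab}$ is generated by the images of the finitely many $r\in R$, so $\mathbb ZQ^R\to\mathbb ZQ^X\to\mathbb ZQ\to\mathbb Z\to0$ is a partial resolution by finitely generated free modules. Type $FP_3$ implies that the kernel of $\mathbb ZQ^R\to\mathbb ZQ^X$, which is the kernel of $\mathbb ZQ^R\to N_{ab}$, is finitely generated (Brown, *Cohomology of Groups*, VIII.4). So $N_{ab}$ is a finitely presented module, given by the generators $r\in R$ and finitely many relations $\sum_r\lambda_{ir}\,r=0$ with $\lambda_{ir}\in\mathbb ZQ$. For a finite $Q$-module $V$,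
$$\mathrm{Hom}_\Phi(N,V)=\mathrm{Hom}_{\mathbb ZQ}(N_{ab},V)=\Bigl\{(v_r)\in V^R:\sum_r\lambda_{ir}v_r=0\text{ for all }i\Bigr\}.$$
This is cut out by a fixed finite set of $\mathbb ZQ$-linear equations, so it is computable. Apply Step 0 and Theorem C. $\blacksquare$

In the example $Q=\langle x\mid x^2\rangle$ one has $N_{ab}=\mathbb ZQ/(x-1)$, with the single relation $(x-1)r=0$, which is the fixed-vector condition found by hand.

**Remark.** For $P=\Phi\times_Q\Phi$ of Theorem A we have $Q_P=Q$. By Theorem C, this $Q$ is a finitely presented group for which $V\mapsto|H^2(Q;V)|$ on finite modules is not computable, and by Corollary D it cannot be of type $FP_3$. The proof of Theorem A shows where this comes from: each $k\in E$ contributes an identity among the relators of $Q$, obtained by expanding $[t,[\gamma_c,w_k(\gamma_a,\gamma_b)]]$ in two ways, and in a module on which $t$ and $\gamma_c$ act trivially and $[t,\gamma_a],[t,\gamma_b]$ receive the value $0$, this identity imposes on the value $m$ of $[t,\gamma_c]$ the equation $w_k(\gamma_a,\gamma_b)\,m=m$.
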